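# Independent flats and doubling cocircuits in triangle-free matroids

## 1. Cocircuits that meet an independent set in exactly one element

Let $M$ be a finite matroid with ground set $E$, rank function $r(\cdot)$ and closure $\mathrm{cl}$; write $r=r(M)$ and $|M|=|E|$. A hyperplane is a flat of rank $r-1$, and the cocircuits of $M$ are exactly the complements of its hyperplanes. We write $L-e$ and $L\cup x$ for the removal and addition of one element.

Take an independent set $L$ and an element $e\in L$. Extend $L$ to a basis $B$. Then $\mathrm{cl}(B-e)$ is a hyperplane that contains $L-e$ and misses $e$, so its complement is a cocircuit $C^*$ with $C^*\cap L=\{e\}$. Many cocircuits may have this property, and we record the size of the largest one.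

**Definition.** For an independent set $L$ and $e\in L$, let $\mu_M(L,e)$ be the maximum of $|C^*|$ over all cocircuits $C^*$ of $M$ with $C^*\cap L=\{e\}$. For a fixed integer $h\ge 1$, the *weight* of $L$ is
$$w_M(L)=\sum_{e\in L}\bigl(h+\lfloor\log_2\mu_M(L,e)\rfloor\bigr).$$

We have just seen that $\mu_M(L,e)\ge 1$, so every element of $L$ contributes at least $h$ to the weight. The empty set has weight $0$.

**Example.** Let $M=U_{3,4}$ on $\{a,b,c,d\}$ and $L=\{a,b\}$. The hyperplanes are the $2$-element sets, so the cocircuits are also the $2$-element sets. Those meeting $L$ only in $a$ are $\{a,c\}$ and $\{a,d\}$. Hence $\mu_M(L,a)=2$, and likewise $\mu_M(L,b)=2$. With $h=2$ the weight is $(2+1)+(2+1)=6$, which happens to equal $h\,r(M)=2\cdot 3$.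

The weight is used on a special kind of independent set.

**Definition.** A set $S$ is a *claw* of $M$ if it is both a flat and an independent set of $M$. A *$k$-claw* is a claw of size $k$.

In $U_{3,4}$ every $2$-element set is a claw. A $3$-element set is independent but spans everything, so it is not a claw; the whole set is a flat but dependent. Hence the largest claws have size $2$. More generally, the proper flats of $U_{s-1,s}$ are the sets of size at most $s-2$, so its largest claws have size $s-2$.

Everything will come out of the following statement.

**Theorem 1.** Let $h\ge 1$, and let $M$ be a matroid all of whose circuits have at least $h+2$ elements. Then $M$ has a claw $L$ with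
$$h\,r(M)\ \le\ \sum_{e\in L}\bigl(h+\lfloor\log_2\mu_M(L,e)\rfloor\bigr). \tag{1}$$

In words: some claw has weight at least $h\,r(M)$. If all claws are small, then (1) has few terms, so some term must be large, and a large term is a large cocircuit. That is the purpose of the weight: it turns the absence of large claws into the presence of a large cocircuit.

## 2. How small can a triangle-free matroid without large claws be?

A matroid is *triangle-free* if it has no $3$-element circuit. It is simple if it has no circuit of size $1$ or $2$. So "simple" means that all circuits have at least $3=h+2$ elements with $h=1$, and "simple and triangle-free" means that all circuits have at least $4=h+2$ elements with $h=2$.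

A matroid of large rank with few elements has few dependencies, and one expects it to have large independent flats. The question is how many elements are needed to prevent them. The following conjecture is the problem, which comes from Peter Nelson, Sergey Norin, "The smallest matroids with no large independent flat", arXiv:1909.02045 (2019).

**Conjecture (true; proved in Section 5).** Let $t,r$ be integers with $t\ge1$, $r\ge1$ and $t\mid r$. If $M$ is a simple triangle-free matroid of rank $r$ with no $(2t+1)$-claw, then
$$|M|\ \ge\ t\,2^{r/t-1}. \tag{2}$$

We shall also obtain the sharp bound for every rank (Theorem 3) and all matroids attaining equality in (2) (Theorem 4).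

**Facts we use.** We apply submodularity in the form $r(A\cap B)\le r(A)+r(B)-r(A\cup B)$, and the fact that two nested flats of equal rank are equal. If $F$ is a flat of $M$, then $\mathrm{cl}(X)\subseteq F$ for every $X\subseteq F$, so flats of $M|F$ are flats of $M$ and claws of $M|F$ are claws of $M$. If $G$ is a flat, then $M/G$ has no loops, and two elements $x,y\notin G$ are parallel in $M/G$ exactly when $y\in\mathrm{cl}(G\cup x)$. In particular this relation is an equivalence on $E\setminus G$. The parallel classes of a loopless matroid are called its points.

In a direct sum the rank is additive, the circuits are the circuits of the summands, and the flats are the unions of flats of the summands. Consequently the claws are the unions of claws of the summands, maximum claw sizes add, and a hyperplane consists of a hyperplane of one summand together with all the other summands.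

Subsets of claws are claws. Indeed, let $S'\subseteq S$ with $S$ a claw. Then $\mathrm{cl}(S')\subseteq S$, and no $s\in S\setminus S'$ lies in $\mathrm{cl}(S')$ since $S$ is independent. So "no $(k+1)$-claw" means that every claw has at most $k$ elements.

**The model examples.** Let $PG(n-1,2)$ be the matroid on the $2^n-1$ nonzero vectors of $\mathbb F_2^n$; its rank is $n$. Let $AG(n-1,2)$ be its restriction to the $2^{n-1}$ vectors with first coordinate $1$. It has rank $n$, since it contains $e_1,e_1+e_2,\dots,e_1+e_n$. An odd number of vectors with first coordinate $1$ cannot sum to $0$, so the circuits of $AG(n-1,2)$ have even size, and none has size $2$. Hence $AG(n-1,2)$ is simple and triangle-free. It has no $3$-claw: if $x,y,z$ are distinct elements, then $x+y+z$ has first coordinate $1$, lies in the closure, and differs from $x,y,z$. For instance $AG(0,2)$ is a single coloop, $AG(1,2)=U_{2,2}$ and $AG(2,2)=U_{3,4}$. If we write the elements as $(1,v)$ with $v\in\mathbb F_2^{n-1}$, the nonempty flats are the affine subspaces of $\mathbb F_2^{n-1}$, of rank one more than their dimension.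

The direct sum of $t$ copies of $AG(r/t-1,2)$ is therefore simple, triangle-free, of rank $r$, with no $(2t+1)$-claw, and it has $t\,2^{r/t-1}$ elements. So (2) cannot be improved.

**Small cases by hand.** If $r=t$ or $r=2t$, the bound is $r$, which is trivial. The first real case is $r=3t$, where the bound is $4t$. Take $t=2$, $r=6$: we must exclude $6$ and $7$ elements. With $6$ elements $M$ is free and $E$ itself is a $6$-claw. With $7$ elements, $M$ is a basis plus one further element, so it has exactly one circuit, of size $d\ge4$, and the other $7-d$ elements are coloops. Remove two elements of the circuit from $E$. The remaining $5$ elements are independent, and adding back either removed element alone still completes no circuit, so they form a flat. This is a $5$-claw. Hence $|M|\ge8$, and two disjoint $4$-element circuits give a matroid with exactly $8$ elements.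

## 3. Contracting a point settles $t=1$ and loses too much for $t=2$

For $t=1$ there is a short argument. Let $M$ be simple, triangle-free, of rank $m$, with no $3$-claw, and let $e\in E$. Then $M/e$ is simple, since a loop or a parallel pair of $M/e$ would give a circuit of $M$ of size at most $3$. Its lines have at least three points: the line of $M/e$ through $f,g$ is $\mathrm{cl}(\{e,f,g\})-e$, and $\{e,f,g\}$ is independent but, as $M$ has no $3$-claw, not a flat. So the following count applies to $M/e$.

**Lemma A (inequality).** Let $N$ be a simple matroid of rank $\rho$ all of whose lines have at least $3$ points. Then $|N|\ge 2^\rho-1$. Moreover, if $\rho\ge1$, every hyperplane $H$ of $N$ satisfies $|N|\ge 2|H|+1$.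

*Proof.* Let $\rho\ge1$, let $H$ be a hyperplane and $x\notin H$. For $p\in H$ the line $\mathrm{cl}(\{x,p\})$ meets $H$ in a flat of rank at most $1$, hence only in $p$. So these lines are distinct for distinct $p$, and any two of them meet only in $x$. Each has a third point, different from $x$ and $p$ and therefore outside $H$. Counting $H$, $x$ and these third points gives $|N|\ge 2|H|+1$. The matroid $N|H$ satisfies the same hypotheses, so induction gives $|N|\ge2(2^{\rho-1}-1)+1=2^\rho-1$; the start $\rho=0$ is trivial. $\square$

Thus $|M|=1+|M/e|\ge 1+(2^{m-1}-1)=2^{m-1}$, which is (2) for $t=1$.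

The natural attempt is to contract a point for larger $t$ too. If $S$ is a claw of $M/e$, then $S\cup e$ is independent and a flat of $M$, so $M/e$ is simple with no $2t$-claw. But triangle-freeness is destroyed: for $M=U_{3,4}\oplus U_{3,4}$ the contraction is $U_{2,3}\oplus U_{3,4}$, which has a triangle. For $t\ge2$ the properties that remain are too weak. Take $t=2$ and $r=10$. By (2) we want $|M|\ge 2\cdot2^{4}=32$, so we would need $|M/e|\ge31$, where $M/e$ is simple of rank $9$ with no $4$-claw. Yet $PG(2,2)\oplus PG(2,2)\oplus PG(2,2)$ is simple of rank $9$, has no $4$-claw (for a pair $x,y$ in $PG(2,2)$ the point $x+y$ is in its closure, so each summand has no $2$-claw), and has only $21$ elements. So the argument stops at exactly this point: after one contraction, "simple with no $2t$-claw" is all we have kept, and it does not imply the bound.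

Restriction behaves better. If $F$ is a hyperplane, then $M|F$ is again simple and triangle-free, and its claws are claws of $M$. So induct on $F$, and try to show that the cocircuit $C=E\setminus F$ can be chosen large. Suppose that $L$ is a good claw of $M|F$. If $L\cup x$ is a flat for some $x\in C$, we gain a larger claw. If this happens for no $x\in C$, then the rank has gone up by $1$ while the claw has not grown, and an induction that counts only $|L|$ has nothing to pay for the extra rank. The way past this is to notice what the failure provides: it produces circuits, hence it splits $C$ along several hyperplanes of $M|F$, and if $C$ is a *largest* cocircuit, this doubles $\mu(L,e)$ for at least $h$ elements $e$ of $L$. In the weight, $h$ doublings are worth exactly as much as one new element.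

## 4. One more rank: a new claw element, or $h$ doublings

Two small lemmas isolate the facts about closures.

**Lemma B.** Let $F$ be a flat of $M$, $A\subseteq F$ a flat, and $x\in E\setminus F$. Then $\mathrm{cl}(A\cup x)\cap F=A$ and $r(A\cup x)=r(A)+1$.

*Proof.* Since $x\notin F\supseteq A=\mathrm{cl}(A)$, we have $r(A\cup x)=r(A)+1$ and $r(F\cup x)=r(F)+1$. By submodularity
$$r(\mathrm{cl}(A\cup x)\cap F)\le (r(A)+1)+r(F)-(r(F)+1)=r(A).$$
The flat $\mathrm{cl}(A\cup x)\cap F$ contains the flat $A$ and has no larger rank, so it equals $A$. $\square$

**Lemma C.** Let all circuits of $M$ have at least $h+2$ elements. Let $F$ be a flat, $L\subseteq F$ a claw, and $x\in E\setminus F$ such that $L\cup x$ is not a flat. Then there are $y\in \mathrm{cl}(F\cup x)\setminus F$ with $y\ne x$ and a circuit $K=\{x,y\}\cup L_0$ with $L_0\subseteq L$ and $|L_0|\ge h$. Moreover, if $e\in L_0$ and $G\subseteq F$ is a flat with $L-e\subseteq G$ and $e\notin G$, then $y\notin\mathrm{cl}(G\cup x)$.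

*Proof.* As $L\cup x$ is not a flat, there is $y\in\mathrm{cl}(L\cup x)$ with $y\notin L\cup x$. By Lemma B, $\mathrm{cl}(L\cup x)\cap F=L$, so $y\notin F$. Clearly $y\in\mathrm{cl}(F\cup x)$. The set $L\cup x$ is independent, so there is a circuit $K\subseteq L\cup\{x,y\}$ with $y\in K$. If $x\notin K$, then $y\in\mathrm{cl}(L)\subseteq F$, which is false. So $K=\{x,y\}\cup L_0$ with $L_0\subseteq L$, and $|K|\ge h+2$ gives $|L_0|\ge h$.

Now let $e\in L_0$ and $G$ be as stated, and suppose $y\in\mathrm{cl}(G\cup x)$. Since $L_0-e\subseteq L-e\subseteq G$, all of $K-e$ lies in $\mathrm{cl}(G\cup x)$. Hence so does $e$, because $e\in\mathrm{cl}(K-e)$. As $e\in F$, Lemma B gives $e\in\mathrm{cl}(G\cup x)\cap F=G$, a contradiction. $\square$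

**Proof of Theorem 1.** We use induction on $r=r(M)$. If $r=0$, then every element would be a loop; there are none, since circuits have at least $h+2\ge3$ elements. So $E=\emptyset$ and $L=\emptyset$ works. Let $r\ge1$.

**Step 1: set up the induction.** The purpose is to fix the largest cocircuit and a good claw below it. Let $C$ be a largest cocircuit of $M$ and $F=E\setminus C$, a hyperplane. By induction $M|F$ has a claw $L$ with $h(r-1)\le w_{M|F}(L)$, and $L$ is a claw of $M$. For each $e\in L$ choose a hyperplane $G_e$ of $M|F$ with
$$L-e\subseteq G_e,\qquad e\notin G_e,\qquad |F\setminus G_e|=\mu_{M|F}(L,e).$$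

**Step 2: lift cocircuits from $M|F$ to $M$.** The purpose is to see that $\mu$ does not drop and by how much it may rise. Fix $e\in L$ and $G=G_e$, a flat of rank $r-2$. For $x\in C$ put $H_x=\mathrm{cl}(G\cup x)$. By Lemma B, $H_x$ has rank $r-1$, so it is a hyperplane of $M$, and $H_x\cap F=G$. Hence
$$E\setminus H_x=(F\setminus G)\cup(C\setminus H_x) \tag{3}$$
is a cocircuit of $M$. Since $L\subseteq F$ and $L\setminus G=\{e\}$, it meets $L$ exactly in $\{e\}$. In particular
$$\mu_M(L,e)\ \ge\ |F\setminus G|=\mu_{M|F}(L,e). \tag{4}$$
The sets $H_x\cap C$ for $x\in C$ partition $C$, since they are classes of the parallel relation of $M/G$.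

**Step 3 (Case A): $L\cup x$ is a flat for some $x\in C$.** Here the extra rank is paid by the new element $x$. Since $x\notin F\supseteq \mathrm{cl}(L)$, the set $L'=L\cup x$ is independent, so it is a claw. For $e\in L$, the cocircuit (3) built from $G_e$ and this $x$ does not contain $x$, so it meets $L'$ exactly in $\{e\}$. Hence $\mu_M(L',e)\ge\mu_{M|F}(L,e)$. Also $C\cap L'=\{x\}$, so $\mu_M(L',x)\ge|C|\ge1$, and $x$ contributes at least $h$. Therefore $w_M(L')\ge w_{M|F}(L)+h\ge h(r-1)+h=hr$.

**Step 4 (Case B): $L\cup x$ is a flat for no $x\in C$.** Here the extra rank is paid by doublings. Fix any $x\in C$ and apply Lemma C. It gives $y\in E\setminus F=C$ and $L_0\subseteq L$ with $|L_0|\ge h$ such that for every $e\in L_0$, with $G=G_e$, we have $y\notin\mathrm{cl}(G\cup x)=H_x$. So for each $e\in L_0$ the partition of $C$ into the sets $H_z\cap C$ has at least two parts. Let $P=H_z\cap C$ be a smallest part; then $|P|\le|C|/2$. The cocircuit $E\setminus H_z$ from (3) has size $|F\setminus G|+|C|-|P|$, and since $C$ is a *largest* cocircuit,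
$$|F\setminus G|+|C|-|P|\le|C|,\qquad\text{so}\qquad |F\setminus G|\le|P|\le|C|/2 .$$
This cocircuit meets $L$ exactly in $\{e\}$. Therefore
$$\mu_M(L,e)\ \ge\ |F\setminus G|+|C|-|P|\ \ge\ |F\setminus G|+\tfrac{|C|}2\ \ge\ 2|F\setminus G|=2\mu_{M|F}(L,e).$$
So $\lfloor\log_2\mu\rfloor$ goes up by at least $1$ for each of the at least $h$ elements $e\in L_0$, and by (4) it goes down for no element of $L$. Hence $w_M(L)\ge h(r-1)+h=hr$. $\square$

The length of the circuits entered exactly once, in $|L_0|\ge h$, and the maximality of $C$ entered exactly once, in $|F\setminus G|\le |C|/2$.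

The inequality (1) can be tight. In $AG(m-1,2)$ with $m\ge2$ and $h=2$, every hyperplane and its complement have $2^{m-2}$ elements, so a two-element claw $L$ has $\mu(L,e)=2^{m-2}$ for both of its elements, and its weight is $2(2+m-2)=2m=h\,r(M)$.

## 5. From one large cocircuit to the bound $t\,2^{r/t-1}$

**Theorem 2.** Let $h,k\ge1$, and let $M$ be a matroid of rank $r\ge1$ with all circuits of size at least $h+2$ and no $(k+1)$-claw. Then

(a) $M$ has a cocircuit of size at least $2^{\max(0,\lceil hr/k\rceil-h)}$;

(b) $\displaystyle |M|\ \ge\ \sum_{\rho=1}^{r}2^{\max(0,\lceil h\rho/k\rceil-h)}.$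

*Proof.* **Part (a): bound every term of (1) by the largest cocircuit.** Let $q\ge1$ be the largest cocircuit size; cocircuits exist since $r\ge1$. The claw $L$ of Theorem 1 has at most $k$ elements, and each term of (1) is at most $h+\lfloor\log_2q\rfloor$. So $hr\le k(h+\lfloor\log_2q\rfloor)$, that is, $\lfloor\log_2 q\rfloor\ge hr/k-h$. The left side is a nonnegative integer, so $\lfloor\log_2q\rfloor\ge\max(0,\lceil hr/k\rceil-h)$. Since $q\ge2^{\lfloor\log_2q\rfloor}$, (a) follows.

**Part (b): peel off largest cocircuits.** Let $C$ be a largest cocircuit and $F=E\setminus C$. By (a), $|C|$ is at least the summand for $\rho=r$. The matroid $M|F$ has rank $r-1$ and satisfies the same hypotheses, because its circuits are circuits of $M$ and its claws are claws of $M$. If $r=1$, we are done. Otherwise induction bounds $|F|$ by the sum over $\rho\le r-1$. $\square$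

**Proof of the Conjecture.** Take $h=2$, $k=2t$ and $r=mt$. The exponent for $\rho$ is $\max(0,\lceil\rho/t\rceil-2)$, and each value $j=\lceil\rho/t\rceil$ with $1\le j\le m$ occurs for exactly $t$ values of $\rho$. If $m=1$, the sum in Theorem 2(b) is $t=t\,2^{0}$. If $m\ge2$, it is
$$t+t+\sum_{j=3}^{m}t\,2^{j-2}=2t+t\,(2^{m-1}-2)=t\,2^{m-1}.$$
In both cases $|M|\ge t\,2^{r/t-1}$, which is (2). $\blacksquare$

With $h=1$ and $k=t$ the same theorem says that a simple matroid of rank $r\ge 1$ with no $(t+1)$-claw has $|M|\ge\sum_{\rho\le r}2^{\lceil\rho/t\rceil-1}$.

## 6. Sharp constants in every rank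

**Theorem 3.** Let $t\ge1$, and let $M$ be simple and triangle-free of rank $r\ge1$ with no $(2t+1)$-claw. If $r\ge t$, write $r=mt+s$ with $0\le s<t$. Then $|M|\ge(t-s)2^{m-1}+s2^{m}$, and this is attained for every $r\ge t$. If $r<t$, the sharp bound is the trivial $|M|\ge r$.

*Proof.* **The bound.** By the computation above, the summands with $\rho\le mt$ in Theorem 2(b) add up to $t2^{m-1}$. The $s$ remaining ones have $\lceil\rho/t\rceil=m+1$, so each equals $2^{m-1}$. The total is $t2^{m-1}+s2^{m-1}=(t-s)2^{m-1}+s2^m$.

**Attainment.** Take the direct sum of $t-s$ copies of $AG(m-1,2)$ and $s$ copies of $AG(m,2)$. Its rank is $(t-s)m+s(m+1)=r$ and its size is $(t-s)2^{m-1}+s2^m$. Its circuits are circuits of the summands, so it is simple and triangle-free. No summand has a $3$-claw, so all claws have size at most $2t$. For $r<t$ the free matroid of rank $r$ has $r$ elements and no $(2t+1)$-claw. $\square$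

## 7. The extremal matroids when $t\mid r$: statement and the ranks $t$, $2t$, $3t$

**Theorem 4.** Let $t\mid r$, and let $M$ be simple and triangle-free of rank $r\ge1$ with no $(2t+1)$-claw. Then $|M|=t\,2^{r/t-1}$ if and only if $M$ is the direct sum of $t$ copies of $AG(r/t-1,2)$.

Divisibility matters. For $t\ge2$ and $r=2t+1$ we have $m=2$, $s=1$, and the bound of Theorem 3 is $2(t-1)+4=2t+2=r+1$. It is attained by $U_{d-1,d}\oplus U_{2t+2-d,\,2t+2-d}$ for every $d$ with $4\le d\le 2t+2$. Indeed this matroid has rank $2t+1$, has $2t+2$ elements, and its only circuit has $d\ge4$ elements. A $(2t+1)$-claw would be an independent set of full rank that is a flat, hence all of $E$, and then the matroid would be free, which it is not.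

"If" was checked in Section 2. For "only if", let $m=r/t$ and
$$\nu(\rho)=\sum_{\sigma=1}^{\rho}2^{\max(0,\lceil\sigma/t\rceil-2)},\qquad \nu(0)=0,$$
which is the bound of Theorem 3 in rank $\rho$; in particular $\nu(mt)=t2^{m-1}$. Suppose $|M|=\nu(mt)$.

**Observation.** Let $M'$ be simple and triangle-free of rank $\rho\ge1$ with no $(2t+1)$-claw and $|M'|=\nu(\rho)$. Let $C$ be a largest cocircuit of $M'$ and $F$ its complement. Then $|F|=\nu(\rho-1)$ and $|C|=2^{\max(0,\lceil\rho/t\rceil-2)}$.

*Proof.* By Theorem 2(b) applied to $M'|F$, $|F|\ge\nu(\rho-1)$. By Theorem 2(a), $|C|\ge2^{\max(0,\lceil\rho/t\rceil-2)}=\nu(\rho)-\nu(\rho-1)$. Since $|F|+|C|=\nu(\rho)$, both are equalities. $\square$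

**The case $m\le2$.** Here $|M|=r$, so $M$ is free. Since $AG(0,2)=U_{1,1}$ and $AG(1,2)=U_{2,2}$, this is the claim.

**The case $m=3$.** Now $r=3t$ and $|M|=4t$, and by the Observation all cocircuits of $M$ have size at most $2$. The purpose is to read off the structure from the dual $M^*$, whose circuits are the cocircuits of $M$. Since $M$ has no loops, $M^*$ has no coloops. So every element of $M^*$ that is not a loop lies in a circuit, necessarily of size $2$. Choose one element from each parallel class of $M^*$. The chosen set contains no circuit, because it contains neither a loop nor a parallel pair. So the parallel classes are independent, and $M^*$ is the direct sum of loops and of loopless rank-$1$ matroids with at least two elements each. Dually, $M$ is the direct sum of some number $\ell$ of coloops and of circuits $U_{s_c-1,s_c}$ for $1\le c\le b$. Since $M$ is simple and triangle-free, $s_c\ge4$.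

Each circuit summand has one element more than its rank, so $b=|M|-r=t$. Then $4t=|M|=\ell+\sum_cs_c\ge\ell+4t$. Hence $\ell=0$ and all $s_c=4$, and $U_{3,4}=AG(2,2)$.

## 8. The case $t=1$: equality gives an affine geometry

Let $t=1$ and $m\ge3$, so $|M|=2^{m-1}$ and $M$ has no $3$-claw. We continue the contraction argument of Section 3, now with equality.

**Lemma A (equality).** Let $N$ be simple of rank $\rho$ with all lines having at least $3$ points. If $|N|=2^\rho-1$, then $N\cong PG(\rho-1,2)$.

*Proof.* For $\rho\le1$ this is clear, so let $\rho\ge 2$. We first count points on flats. For a hyperplane $H$, the inequality of Lemma A applied to $N|H$ gives $|H|\ge2^{\rho-1}-1$, and $2|H|+1\le|N|=2^\rho-1$ gives $|H|\le2^{\rho-1}-1$. So $N|H$ again has equality. Passing down through hyperplanes, we find that every flat of rank $i$ has exactly $2^i-1$ points.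

Next we exclude $U_{2,4}$. Let $D$ be a flat of rank $\rho-2$. The hyperplanes containing $D$ partition the $2^\rho-2^{\rho-2}=3\cdot2^{\rho-2}$ points outside $D$ into sets of size $2^{\rho-1}-2^{\rho-2}=2^{\rho-2}$, so there are exactly three of them. A $U_{2,4}$-minor of $N$ can be written as $N/I\backslash J$ with $I$ independent and $|I|=\rho-2$. Its four elements would be pairwise nonparallel nonloops of $N/I$, giving four different hyperplanes through $\mathrm{cl}(I)$, a contradiction. By Tutte's theorem that a matroid is binary exactly when it has no $U_{2,4}$-minor, $N$ is binary. A simple binary matroid of rank $\rho$ is given by distinct nonzero vectors of $\mathbb F_2^\rho$, and $N$ has $2^\rho-1$ of them, hence all. $\square$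

**Step 1: $M$ is binary.** Let $e\in E$. By Section 3, $M/e$ is simple of rank $m-1$ with all lines having at least $3$ points, and it has $2^{m-1}-1$ elements. So it is isomorphic to $PG(m-2,2)$ and in particular binary. If $M$ had a $U_{2,4}$-minor, it could be written as $M/I\backslash J$ with $I$ independent and $|I|=m-2\ge1$. It would then be a minor of $M/e$ for any $e\in I$, which is impossible. So $M$ is binary, and we regard $E$ as a subset of $\mathbb F_2^m\setminus\{0\}$ of size $2^{m-1}$.

**Step 2: the complement of $E$ is a subspace.** Let $S=\mathbb F_2^m\setminus E$, a set of size $2^{m-1}$ containing $0$. For $e\in E$ the translate $E+e$ is disjoint from $E$: if $f\in E$, $f\ne e$ and $f+e\in E$, then $\{e,f,e+f\}$ is a triangle, and $e+e=0\notin E$. Since $|E+e|=2^{m-1}$, we get $E+e=S$, and therefore also $S+e=E$. Now let $s,s'\in S$ and pick $e\in E$. Then $s+e\in E$ and $e':=s'+e\in E$, so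
$$s+s'=(s+e)+e'\in E+e'=S.$$
So $S$ is a subspace of dimension $m-1$, and $E$ is its complement. Thus $M\cong AG(m-1,2)$.

## 9. Rank-$i$ contractions with exactly $i$ points

It remains to treat $m\ge4$ with arbitrary $t$, by induction on $m$, starting from the case $m=3$ of Section 7. The plan is to peel off $t$ largest cocircuits $C_1,\dots,C_t$, apply induction to the flat $F$ that remains, and show that each $C_j$ belongs to exactly one of the $t$ summands of $M|F$. The tool is a version of the lifted cocircuit (3) for several $C_j$ at once.

**Definition.** Let $F$ be a flat of rank $r-i$ such that $M/F$ has exactly $i$ points $C_1,\dots,C_i$, and let $G$ be a hyperplane of $M|F$. The relation $y\in\mathrm{cl}(G\cup x)$ partitions each $C_j$ into classes, called *$G$-parts*. We say that $C_j$ is *attached* to $G$ if it has at least two $G$-parts.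

If $C_j$ is attached to $G$, a smallest $G$-part of $C_j$ has size at most $|C_j|/2$. If it is not attached, then $C_j\subseteq\mathrm{cl}(G\cup x)$ for every $x\in C_j$.

**Example.** Let $M=U_{3,4}\oplus U_{1,1}$ with circuit $\{a,b,c,d\}$ and coloop $g$. Let $F=\{a,b,g\}$, a hyperplane, so $i=1$ and $C_1=\{c,d\}$. For $G=\{a,g\}$ we have $\mathrm{cl}(G\cup c)=\{a,c,g\}$, so the $G$-parts are $\{c\}$ and $\{d\}$, and $C_1$ is attached to $G$. For $G=\{a,b\}$ we have $d\in\mathrm{cl}(G\cup c)$, so there is one part and $C_1$ is not attached. The lemma below produces the cocircuit $\{b\}\cup\{d\}$ from the first $G$ with $P_1=\{c\}$, and $\{g\}$ from the second.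

**Lemma 5.** Let $F$ be a flat of rank $r-i$ such that $M/F$ has exactly $i$ points $C_1,\dots,C_i$, and let $G$ be a hyperplane of $M|F$. If $P_j$ is a $G$-part of $C_j$ for each $j$, then
$$(F\setminus G)\cup\bigcup_{j}(C_j\setminus P_j)$$
is a cocircuit of $M$.

*Proof.* We construct the complementary hyperplane. Choose $x_j\in P_j$ and put $X=\{x_1,\dots,x_i\}$, $H=\mathrm{cl}(G\cup X)$. The set $X$ contains a representative of every point of $M/F$, so it spans $M/F$; as $M/F$ has rank $i=|X|$, $X$ is independent in $M/F$. By submodularity $r(G\cup X)-r(G)\ge r(F\cup X)-r(F)=i$, so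
$$r(H)=(r-i-1)+i=r-1,$$
and $H$ is a hyperplane.

*Its trace on $F$.* Since $H\cup F\supseteq F\cup X$ spans $M$, submodularity gives $r(H\cap F)\le(r-1)+(r-i)-r=r-i-1=r(G)$. So $H\cap F=G$.

*Its trace on $C_j$.* Let $B=\mathrm{cl}(F\cup x_j)=F\cup C_j$, of rank $r-i+1$. Again $H\cup B$ spans $M$, so $r(H\cap B)\le(r-1)+(r-i+1)-r=r-i=r(G\cup x_j)$. The flat $H\cap B$ contains $\mathrm{cl}(G\cup x_j)$ and has the same rank, so the two are equal. Hence $H\cap C_j=\mathrm{cl}(G\cup x_j)\cap C_j=P_j$.

Since $E=F\cup C_1\cup\dots\cup C_i$, the complement of $H$ is the set in the lemma. $\square$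

## 10. Assigning each peeled cocircuit to one affine summand

Let $m\ge4$, $r=mt$, $|M|=\nu(mt)=t2^{m-1}$, and put $q=2^{m-2}$. Assume Theorem 4 for $m-1$.

**Step 1: peel off $t$ cocircuits and show that each hyperplane below has at most one of them attached.** For $\rho=mt,mt-1,\dots,(m-1)t+1$ we have $\lceil\rho/t\rceil=m$. Applying the Observation $t$ times, we get flats $E=F_0\supset F_1\supset\dots\supset F_t$ with $r(F_i)=mt-i$ and $|F_i|=\nu(mt-i)$, such that $C_i=F_{i-1}\setminus F_i$ is a largest cocircuit of $M|F_{i-1}$ and has size $q$. As $C_1$ is a largest cocircuit of $M$, all cocircuits of $M$ have size at most $q$.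

*The points of $M/F_i$ are exactly $C_1,\dots,C_i$.* For $i=1$ this is clear, since $F_1$ is a hyperplane. Suppose it holds for some $i<t$. Apply Lemma 5 with $F=F_i$, $G=F_{i+1}$ and $P_j$ a smallest $G$-part of $C_j$. As $|F_i\setminus F_{i+1}|=q$, the resulting cocircuit gives
$$q+\sum_{j=1}^{i}(q-|P_j|)\le q .$$
So $P_j=C_j$ for all $j\le i$, and each such $C_j$ is contained in a single parallel class of $M/F_{i+1}$. The same holds for $C_{i+1}$, since $F_{i+1}$ is a hyperplane of $M|F_i$. Now $M/F_{i+1}$ is loopless of rank $i+1$, so it has at least $i+1$ points, and its ground set is $C_1\cup\dots\cup C_{i+1}$. Therefore these $i+1$ sets are its points.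

Let $F=F_t$. Then $r(F)=(m-1)t$, $|F|=\nu((m-1)t)$, and $m-1\ge3$, so by induction
$$M|F=A_1\oplus\dots\oplus A_t,\qquad A_c\cong AG(m-2,2).$$
(We also write $A_c$ for the ground set of this summand.) A hyperplane $G$ of $M|F$ consists of a hyperplane of one $A_c$ together with all other $A_{c'}$; we say that $G$ *cuts* $A_c$. A hyperplane of $AG(m-2,2)$ contains half of its $2^{m-2}$ elements, so $|F\setminus G|=2^{m-3}=q/2$. Apply Lemma 5 to this $F$, with $i=t$, and to $G$, with smallest parts. Every attached $C_j$ contributes at least $q/2$, so
$$\frac q2+\sum_{j\text{ attached to }G}\frac q2\ \le\ q .$$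
Hence every hyperplane $G$ of $M|F$ has at most one attached $C_j$.

**Step 2: for each $c$, at most one $C_j$ is attached to some hyperplane cutting $A_c$.** Step 1 treats one hyperplane at a time; now we compare different hyperplanes that cut the same $A_c$. Fix $c$. For each $j$ let $\mathcal A_j$ be the set of hyperplanes of $M|F$ cutting $A_c$ to which $C_j$ is attached, and $\mathcal B_j$ the set of those to which it is not. We first prove:

> $(*)$ If $H\ne H'$ are in $\mathcal B_j$, $r(H\cap H')=r(F)-2$, and a hyperplane $H''$ cutting $A_c$ contains $H\cap H'$, then $H''\in\mathcal B_j$.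

Let $x\in C_j$. Both $\mathrm{cl}(H\cup x)$ and $\mathrm{cl}(H'\cup x)$ have rank $r(F)$ and contain $C_j$. Since $H\cup H'$ spans $F$, their union has rank $r(F)+1$. By submodularity their intersection has rank at most $2r(F)-(r(F)+1)=r(F)-1=r((H\cap H')\cup x)$. Hence the intersection equals $\mathrm{cl}((H\cap H')\cup x)$, and
$$C_j\subseteq\mathrm{cl}((H\cap H')\cup x)\subseteq\mathrm{cl}(H''\cup x),$$
so $H''\in\mathcal B_j$. This proves $(*)$.

Identify the hyperplanes cutting $A_c$ with the hyperplanes of $A_c$, that is, with the affine hyperplanes $\{v:f(v)=a\}$ of $\mathbb F_2^{m-2}$, where $f\ne0$ is linear and $m-2\ge2$. Two distinct ones with the same $f$ are complementary; we call them *parallel*, and each hyperplane is parallel to exactly one other. Two with different $f,g$, say $f=a$ and $g=b$, meet in a nonempty flat of corank $2$, which lies in exactly three hyperplanes: these two and $f+g=a+b$. Any two of the three meet exactly in this flat. For $m=4$, for instance, the hyperplanes of $U_{3,4}$ are the six pairs; two pairs are disjoint or share an element, and each element lies in three pairs.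

Suppose that the statement of Step 2 fails: there are $i\ne j$ with $H\in\mathcal A_i$ and $H'\in\mathcal A_j$. By Step 1, $\mathcal A_i\cap\mathcal A_j=\emptyset$, so $H\in\mathcal B_j$, $H'\in\mathcal B_i$ and $H\ne H'$.

(i) *$H$ and $H'$ are not parallel.* Let $H''$ be the third hyperplane containing $H\cap H'$. Since $\mathcal A_i\cap\mathcal A_j=\emptyset$, $H''\in\mathcal B_i$ or $H''\in\mathcal B_j$. In the first case $(*)$ applied to $H'',H'\in\mathcal B_i$ gives $H\in\mathcal B_i$. In the second case $(*)$ applied to $H'',H\in\mathcal B_j$ gives $H'\in\mathcal B_j$. Both are contradictions.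

(ii) *$H$ and $H'$ are parallel.* Since $r(A_c)=m-1\ge3$, there is a hyperplane $K\ne H,H'$, and it is parallel to neither. If $K\in\mathcal A_i$, then (i) applied to $K\in\mathcal A_i$ and $H'\in\mathcal A_j$ is a contradiction. So $K\in\mathcal B_i$. Let $K'$ be the third hyperplane containing $H\cap K$. If $K'\in\mathcal B_i$, then $(*)$ applied to $K,K'$ gives $H\in\mathcal B_i$, a contradiction. So $K'\in\mathcal A_i$. Inside $A_c$ the set $H\cap K$ is nonempty and contained in $K'$, while $H\cap H'=\emptyset$; hence $K'\ne H'$. Also $K'\ne H$, and $H$ is the only hyperplane parallel to $H'$, so $K'$ and $H'$ are not parallel. Now (i) applied to $K'\in\mathcal A_i$ and $H'\in\mathcal A_j$ is a contradiction.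

**Step 3: match the summands $A_c$ with the cocircuits $C_j$.** Here the claw hypothesis on $M$ itself is used. Let $L$ consist of two elements from each $A_c$. Two elements of a simple triangle-free matroid form an independent set, and it is a flat, since a third element in the closure would give a circuit of size at most $3$. So $L$ is a $2t$-claw of $M|F$, hence of $M$.

For each $j$ fix an element $x\in C_j$. The set $L\cup x$ is independent, and since $M$ has no $(2t+1)$-claw, it is not a flat. Lemma C with $h=2$ gives $y\in\mathrm{cl}(F\cup x)\setminus F=C_j$ and a circuit $\{x,y\}\cup L_0$ with $L_0\subseteq L$ and $|L_0|\ge2$. Fix these for each $j$, and say that the elements of this $L_0$ *hit* $j$.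

Suppose $e\in L\cap A_c$ hits $j$. Choose a hyperplane $G$ of $M|F$ with $L-e\subseteq G$ and $e\notin G$. It cuts $A_c$, because $A_c\not\subseteq G$. By the last part of Lemma C, $y\notin\mathrm{cl}(G\cup x)$, so $C_j$ is attached to $G$. By Step 2, the two elements of $L\cap A_c$ together can hit at most one index.

Now count. Each of the $t$ indices is hit by at least two of the $2t$ elements of $L$, and each element hits at most one index. So each index is hit by exactly two elements and each element hits exactly one index. Hence both elements of $L\cap A_c$ hit the same index, which we call $\sigma(c)$. Every index is hit, so $\sigma$ is a bijection from $\{1,\dots,t\}$ to itself.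

For every $c'$, we have seen that $C_{\sigma(c')}$ is attached to some hyperplane cutting $A_{c'}$. If $c'\ne c$, then $\sigma(c)\ne\sigma(c')$, so Step 2 gives:
$$C_{\sigma(c)}\text{ is attached to no hyperplane cutting }A_{c'}\quad(c'\ne c). \tag{5}$$

**Step 4: split $M$ and finish with the case $t=1$.** First we show that $C_{\sigma(c)}$ depends only on $A_c$. Let $x,y\in C_{\sigma(c)}$ be distinct, and let $B$ be a basis of $M|F$ that is a union of bases of the $A_{c'}$. The set $B\cup x$ is independent, and $y\in\mathrm{cl}(F\cup x)=\mathrm{cl}(B\cup x)$. Suppose that the unique circuit in $B\cup\{x,y\}$ contains some $b\in B\cap A_{c'}$ with $c'\ne c$. Then $y\notin\mathrm{cl}((B-b)\cup x)$. The hyperplane $\mathrm{cl}(B-b)$ of $M|F$ misses $b$, so it cuts $A_{c'}$, and $x,y$ lie in different parts with respect to it. So $C_{\sigma(c)}$ is attached to it, contradicting (5). Hence the circuit lies in $(B\cap A_c)\cup\{x,y\}$, and since $B\cup y$ is independent (as $y\notin F$), it contains $y$ and $x$. In any case $y\in\mathrm{cl}(A_c\cup x)$. Therefore $C_{\sigma(c)}\subseteq\mathrm{cl}(A_c\cup x)$, and the set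
$$E_c:=A_c\cup C_{\sigma(c)}$$
has rank at most $(m-1)+1=m$.

Next we show that $M$ is the direct sum of the $M|E_c$. As $\sigma$ is a bijection, the sets $E_c$ partition $E$, so
$$tm=r(M)\le\sum_cr(E_c)\le tm .$$
Thus $r(E_c)=m$ for all $c$ and $r(M)=\sum_cr(E_c)$. This implies that $r(X)=\sum_cr(X\cap E_c)$ for every $X\subseteq E$. Indeed, "$\le$" always holds. To $X$ we can add $r(E_c)-r(X\cap E_c)$ elements of each $E_c$, extending a basis of $X\cap E_c$ to one of $E_c$, so that the enlarged set spans $M$. So $r(M)\le r(X)+\sum_c\bigl(r(E_c)-r(X\cap E_c)\bigr)$, which gives "$\ge$". Hence $M=\bigoplus_cM|E_c$.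

Finally, each $M|E_c$ is simple and triangle-free of rank $m$, with
$$|E_c|=2^{m-2}+q=2^{m-1}$$
elements. Any two of its elements form a $2$-claw. If some $M|E_c$ had a $3$-claw, then together with $2$-claws of the other $t-1$ summands it would form a claw of $M$ of size $3+2(t-1)=2t+1$, which does not exist. So no $M|E_c$ has a $3$-claw, and by the case $t=1$ in Section 8, $M|E_c\cong AG(m-1,2)$ for every $c$. This completes the induction and the proof of Theorem 4. $\square$
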